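\title{The socle of a parameter ideal and the Koszul homology of almost complete intersections}

\begin{abstract}
Let $(R,\mathfrak m)$ be an almost complete intersection of dimension $d$ and let $\mathbf x$ be a system of parameters of $R$. We ask whether the ideal $(\mathbf x):\mathfrak m$ annihilates the Koszul homology modules $\mathrm H_i(\mathbf x,R)$ for all $i\ge1$. It does for $i=1$, by the monomial theorem, and hence for all $i\ge 1$ when $\operatorname{depth}R\ge d-1$. It does not for $i=2$: we give explicit counterexamples $R=S/I$ with $\operatorname{ht}I=h$ for every $d\ge2$, every $h\ge4$ and every regular local ring $S$ of dimension $d+h$. Both results come from writing $R=A/fA$ with $A$ a complete intersection and expressing the Koszul homology of $R$ through the ideal $0:_Af$.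
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$ and let $\mathbf x=x_1,\dots,x_d$ be a system of parameters, that is, $d$ elements such that $R/(\mathbf x)$ has finite length. The Koszul homology modules $\mathrm H_i(\mathbf x,R)$, $i\ge1$, measure the failure of $\mathbf x$ to be a regular sequence; they all vanish exactly when $R$ is Cohen--Macaulay. They are annihilated by $(\mathbf x)$, so they are modules over the Artinian ring $R/(\mathbf x)=\mathrm H_0(\mathbf x,R)$. One may ask how much more than $(\mathbf x)$ annihilates them, and the first ideal to test is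
\[
(\mathbf x):\mathfrak m=\{r\in R: r\mathfrak m\subseteq(\mathbf x)\},
\]
the preimage of the socle of $R/(\mathbf x)$. It is strictly larger than $(\mathbf x)$, so it never annihilates $\mathrm H_0(\mathbf x,R)$.

A \emph{complete intersection} is a ring $S/I$ with $S$ a regular local ring and $I$ generated by a regular sequence, that is, by $\operatorname{ht}I$ elements. It is Cohen--Macaulay, and there is nothing to ask. An \emph{almost complete intersection} is a ring $R=S/I$ with $S$ a regular local ring and $I$ minimally generated by $\operatorname{ht}I+1$ elements. The following question comes from \cite{Tavanfar}.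

\begin{quote}
\emph{If $(R,\mathfrak m)$ is an almost complete intersection and $\mathbf x$ is a system of parameters of $R$, is $\bigl((\mathbf x):\mathfrak m\bigr)\,\mathrm H_i(\mathbf x,R)=0$ for each $i\ge1$?}
\end{quote}

In dimension one the only module in question is $\mathrm H_1(x,R)=0:_Rx$. Two examples show what to expect; $k$ is a field.

\begin{example}\label{ex:line}
The ring $R=k[[x,y]]/(y^2,xy)$ is an almost complete intersection of dimension one with parameter $x$. Here $0:_Rx=yR\cong k$ and $(x):\mathfrak m=\mathfrak m$, which annihilates $y$.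
\end{example}

\begin{example}\label{ex:two-extra}
One more generator destroys the property. Let $R=k[[x,u,s]]/I$ with $I=(xs,\,s^2,\,u^2,\,us-ux)$. The radical of $I$ is $(u,s)$, so $\operatorname{ht}I=2$, $\dim R=1$ and $x$ is a parameter; the four quadrics are linearly independent, so $I$ needs $\operatorname{ht}I+2$ generators. We have $s\in0:_Rx$, and $u\in(x):\mathfrak m$ because $u^2=0$ and $us=ux$. But $us\ne0$ in $R$, since $us$ is not in the span of the four quadrics.
\end{example}

For almost complete intersections the answer is negative, although the first homology is always annihilated.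

\begin{theorem}\label{thm:neg}
Let $d\ge2$, $h\ge4$, and let $(S,\mathfrak n)$ be any regular local ring of dimension $d+h$. There are an ideal $I\subset S$ with $\operatorname{ht}I=h$, minimally generated by $h+1$ elements, and a system of parameters $\mathbf x$ of $R=S/I$ such that $\bigl((\mathbf x):\mathfrak m\bigr)\,\mathrm H_2(\mathbf x,R)\ne0$.
\end{theorem}

Thus counterexamples exist in every dimension $d\ge2$ and over every regular local ring of dimension at least $6$, of any characteristic, equal or mixed, and with any residue field. In the smallest case $d=2$, $h=4$, for instance over $S=k[[x,y,t,a,b,c]]$, the ideal $I$ is generated by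
\begin{gather*}
t^4,\qquad (t^2+x)a^2+(tc+y)b^2+abc^2,\qquad c^2(b^2-xy-t^2y),\\
a^2(a^2+y^2+tcy-abx),\qquad b^2(b^2-xy-t^2y)+c^2(c^2+x^2+t^2x),
\end{gather*}
the parameters are $x,y$, and $u=t^3abc\in(\mathbf x):\mathfrak m$ satisfies $u\,\mathrm H_2(\mathbf x,R)\neq0$.

\begin{theorem}\label{thm:pos}
Let $R=S/I$ be an almost complete intersection of dimension $d$ and let $\mathbf x$ be any system of parameters of $R$.
\begin{enumerate}
\item[(1)] $\bigl((\mathbf x):\mathfrak m\bigr)\mathrm H_1(\mathbf x,R)=0$.
\item[(2)] If $\operatorname{depth}R\ge d-1$, in particular if $d\le1$ or $\operatorname{ht}I=1$, then $\bigl((\mathbf x):\mathfrak m\bigr)\mathrm H_i(\mathbf x,R)=0$ for all $i\ge1$.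
\item[(3)] Write $R=A/fA$ with $A$ a complete intersection of dimension $d$ and $\mathbf x$ lifted to a system of parameters of $A$, which is always possible (Lemma~\ref{lem:pres}). Then $(0:_Af)\,\mathrm H_i(\mathbf x,R)=0$ for all $i\ge2$. If moreover $f\in\mathbf xA$, then $\bigl((\mathbf x):\mathfrak m\bigr)\mathrm H_i(\mathbf x,R)=0$ for all $i\ge1$.
\end{enumerate}
\end{theorem}

We make no claim about heights $h=2,3$ when $\operatorname{depth}R\le d-2$, nor about failure at indices $i\ge3$.

Both theorems rest on the presentation $R=A/fA$. Since $\mathbf x$ is a regular sequence on $A$, the Koszul homology of $R$ is controlled by the single ideal $\omega=0:_Af$ (Section~\ref{sec:omega}). The monomial theorem shows that $\omega$ has nonzero image in $B=A/\mathbf xA$, so that this image contains the socle of $B$; this gives Theorem~\ref{thm:pos} (Section~\ref{sec:pos}) and suggests a positive answer. But the question concerns the socle of $B/fB$, not that of $B$. In Section~\ref{sec:branches} we compute $\mathrm H_2(\mathbf x,R)$ when $R$ is generically the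 union of two complete intersections that meet in codimension two and coincide modulo $\mathbf x$, and in Section~\ref{sec:neg} we choose such a ring for which a socle element of $B/fB$ acts nontrivially. The proof of Theorem~\ref{thm:neg} does not use the monomial theorem.

\section{Standard facts}\label{sec:facts}

All rings are commutative and Noetherian. For a sequence $\mathbf x=x_1,\dots,x_d$ in a ring $T$ and a $T$-module $M$, the Koszul complex has $M\otimes_T\bigwedge^iT^d$ in degree $i$ and differential sending $e_{j_1}\wedge\dots\wedge e_{j_i}$ to $\sum_r(-1)^{r+1}x_{j_r}\,e_{j_1}\wedge\dots\widehat{e_{j_r}}\dots\wedge e_{j_i}$; its homology is $\mathrm H_i(\mathbf x,M)$. If $M$ is a module over a quotient of $T$, it does not matter over which of the two rings the complex is formed.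

\begin{enumerate}
\item[(F1)] \emph{Koszul homology.} $\mathrm H_0(\mathbf x,M)=M/\mathbf xM$ and $\mathrm H_d(\mathbf x,M)=0:_M(\mathbf x)$. Every $\mathrm H_i(\mathbf x,M)$ is annihilated by $(\mathbf x)$ and by $\operatorname{ann}M$. A short exact sequence of modules gives a long exact sequence of Koszul homology. If $T$ is local and $\mathbf x$ is a system of parameters of $T$, then $\mathrm H_i(\mathbf x,T)=0$ for $i>d-\operatorname{depth}T$.
\item[(F2)] \emph{Cohen--Macaulay local rings $T$.} Every system of parameters is a regular sequence; $\operatorname{ht}\mathfrak a+\dim T/\mathfrak a=\dim T$ for every proper ideal $\mathfrak a$; every associated prime $P$ of $T$ has $\dim T/P=\dim T$, so $T$ has no nonzero submodule of smaller dimension; the quotient by a regular sequence is Cohen--Macaulay; and $\operatorname{Ext}^i_T(M,T)=0$ for $M$ finitely generated and $i<\dim T-\dim M$.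
\item[(F3)] \emph{Regular sequences $y_1,\dots,y_r$ in a local ring.} Permuting the $y_i$ or replacing them by powers gives regular sequences, and for $0\le m_i<n_i$
\[
(y_1^{n_1},\dots,y_r^{n_r}):y_1^{m_1}\cdots y_r^{m_r}=(y_1^{n_1-m_1},\dots,y_r^{n_r-m_r}).
\]
(Treat one $y=y_i$ at a time: if $y$ is regular modulo $\mathfrak b$ and $y^mg\equiv y^ns$ modulo $\mathfrak b$, then $g\equiv y^{n-m}s$.) In particular $\prod y_i^{n_i-1}\notin(y_1^{n_1},\dots,y_r^{n_r})$.
\item[(F4)] \emph{Rees' isomorphism.} If $\mathbf e=e_1,\dots,e_h$ is a regular sequence in $T$ and $\mathbf eN=0$, then $\operatorname{Ext}^i_T(N,T)=0$ for $i<h$ and $\operatorname{Ext}^h_T(N,T)\cong\operatorname{Hom}_T(N,T/(\mathbf e))$, naturally in $N$.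
\item[(F5)] \emph{Gorenstein rings.} A complete intersection $(A,\mathfrak m)$ is Gorenstein. If $\mathbf x$ is a system of parameters, the socle $0:_B\mathfrak m$ of $B=A/\mathbf xA$ is one-dimensional, hence contained in every nonzero ideal of $B$. The top local cohomology module $\mathrm H^d_{\mathfrak m}(A)=\varinjlim_n A/(x_1^n,\dots,x_d^n)$, with transition maps given by multiplication by $x_1\cdots x_d$, is the injective hull of the residue field.
\item[(F6)] \emph{Prime avoidance in cosets} \cite[Thm.~124]{Kaplansky}. If $(g)+\mathfrak b\not\subseteq\bigcup P_i$ for finitely many primes $P_i$, then $g+b\notin\bigcup P_i$ for some $b\in\mathfrak b$. By ordinary prime avoidance the hypothesis means that no $P_i$ contains $(g)+\mathfrak b$.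
\item[(F7)] \emph{The monomial theorem} (\cite{Hochster} in equal characteristic, \cite{Andre} in mixed characteristic). If $\mathbf x$ is a system of parameters of a local ring $R$, then $(x_1\cdots x_d)^{n}\notin(x_1^{n+1},\dots,x_d^{n+1})$ for all $n\ge0$.
\end{enumerate}

\section{Koszul homology through the annihilator of one element}\label{sec:omega}

We want to cover $R$ by a ring of the same dimension on which $\mathbf x$ has no higher Koszul homology. All but one of the generators of $I$, suitably chosen, define such a ring.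

\begin{lemma}\label{lem:pres}
Let $R=S/I$ be an almost complete intersection of dimension $d$, $h=\operatorname{ht}I$, and let $\mathbf x$ be a system of parameters of $R$. Then $R=A/fA$, where $A=S/(f_1,\dots,f_h)$ is a complete intersection of dimension $d$, and $\mathbf x$ lifts to a system of parameters of $A$.
\end{lemma}

\begin{proof}
Let $I=(g_1,\dots,g_{h+1})$. Suppose that $j<h$ and that $f_1,\dots,f_j$ is a regular sequence with $I=(f_1,\dots,f_j,g_{j+1},\dots,g_{h+1})$. The associated primes of $S/(f_1,\dots,f_j)$ have height $j<h$ by (F2), so none contains $I$, and hence none contains $(g_{j+1},\dots,g_{h+1})$. By (F6) some $f_{j+1}\in g_{j+1}+(g_{j+2},\dots,g_{h+1})$ avoids them all. Replacing $g_{j+1}$ by $f_{j+1}$ does not change the ideal generated. After $h$ steps put $f=g_{h+1}$; then $\dim A=\dim S-h=d$.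

Now suppose that $j<d$ and that $x_1',\dots,x_j'\in A$ lift $x_1,\dots,x_j$ with $\dim A/(x_1',\dots,x_j')=d-j$. Let $g$ be any lift of $x_{j+1}$. Finitely many primes $P$ contain $x_1',\dots,x_j'$ and have $\dim A/P=d-j$. None contains both $g$ and $f$, for then $A/P$ would be a quotient of $R/(x_1,\dots,x_{j+1})$, which has dimension $d-j-1$. By (F6) some $x'_{j+1}\in g+fA$ avoids all these $P$, and then $\dim A/(x_1',\dots,x_{j+1}')=d-j-1$.
\end{proof}

\begin{lemma}\label{lem:koszul}
Let $A$ be a Cohen--Macaulay local ring, $\mathbf x$ a system of parameters of $A$, $f\in A$, $R=A/fA$ and $\omega=0:_Af$. As $A$-modules: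
\begin{enumerate}
\item[(a)] $\mathrm H_1(\mathbf x,R)\cong(\mathbf xA:_Af)/(\mathbf xA+\omega)$;
\item[(b)] $\mathrm H_i(\mathbf x,R)\cong\mathrm H_{i-1}(\mathbf x,A/\omega)$ for $i\ge2$;
\item[(c)] $\mathrm H_2(\mathbf x,R)\cong\ker(\omega/\mathbf x\omega\to A/\mathbf xA)=(\omega\cap\mathbf xA)/\mathbf x\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (F1), $\mathrm H_i(\mathbf x,A)=0$ for $i\ge1$, and $s\mapsto fs$ induces $A/\omega\cong fA$. The long exact sequence of $0\to fA\to A\to R\to0$ gives $\mathrm H_i(\mathbf x,R)\cong\mathrm H_{i-1}(\mathbf x,fA)$ for $i\ge2$, which is (b), and $\mathrm H_1(\mathbf x,R)\cong\ker(fA/\mathbf xfA\to A/\mathbf xA)$. Under $A/(\mathbf xA+\omega)\cong fA/\mathbf xfA$ the last map sends $s$ to $fs$, which gives (a). The long exact sequence of $0\to\omega\to A\to A/\omega\to0$ gives $\mathrm H_1(\mathbf x,A/\omega)\cong\ker(\omega/\mathbf x\omega\to A/\mathbf xA)$, and (c) follows from (b).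
\end{proof}

\section{Proof of Theorem~\ref{thm:pos}}\label{sec:pos}

Fix a presentation $R=A/fA$ as in part (3), write $\mathbf x$ also for the lifted parameters and $\mathfrak m$ also for the maximal ideal of $A$, and put $\omega=0:_Af$ and $B=A/\mathbf xA$. By (F5) there is $\sigma\in A$ with $\mathbf xA:_A\mathfrak m=\mathbf xA+\sigma A$. Lemma~\ref{lem:koszul} says that $\mathbf xA+\omega$ is the ideal that acts trivially, so we must know that it is larger than $\mathbf xA$. In Example~\ref{ex:line}, $A=k[[x,y]]/(y^2)$, $f=xy$, $\omega=yA$ and $\sigma=y$. In general this is where the monomial theorem enters.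

\begin{lemma}\label{lem:monomial}
$\omega\not\subseteq\mathbf xA$, and hence $\sigma\in\mathbf xA+\omega$.
\end{lemma}

\begin{proof}
Let $E=\varinjlim A/(x_1^n,\dots,x_d^n)$, an injective module by (F5), and let $\eta\in E$ be the class of $1\in A/\mathbf xA$. The transition maps are injective by (F3), so $0:_A\eta=\mathbf xA$. Direct limits are exact, so $E/fE=\varinjlim R/(x_1^n,\dots,x_d^n)R$. The image of $\eta$ at stage $n+1$ of this limit is the class of $(x_1\cdots x_d)^n$, which is nonzero by (F7) applied to $R$. Thus $\eta\notin fE$.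

Suppose that $\omega\subseteq\mathbf xA$, that is, $\omega\eta=0$. Then $fs\mapsto s\eta$ is a well-defined map $fA\to E$. It extends to a map $\varphi\colon A\to E$, and $\eta=\varphi(f)=f\varphi(1)\in fE$, a contradiction. So $\omega$ has nonzero image in $B$, and this image contains the socle by (F5).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
(1) An element of $(\mathbf x):_R\mathfrak m$ is the image of some $u\in A$ with $u\mathfrak m\subseteq\mathbf xA+fA$. Let $s\in\mathbf xA:_Af$. Then $us\mathfrak m\subseteq s\mathbf xA+sfA\subseteq\mathbf xA$, so $us\in\mathbf xA+\sigma A\subseteq\mathbf xA+\omega$ by Lemma~\ref{lem:monomial}. By Lemma~\ref{lem:koszul}(a), $u\,\mathrm H_1(\mathbf x,R)=0$.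

(2) If $\operatorname{depth}R\ge d-1$, then $\mathrm H_i(\mathbf x,R)=0$ for $i\geq2$ by (F1), and (1) applies. For $d\le1$ the depth condition is automatic. Let $\operatorname{ht}I=1$, so that $\dim S=d+1$ and $I$ has two minimal generators. The regular local ring $S$ is a unique factorization domain, so $I=g\cdot(f_1,f_2)$ with $f_1,f_2$ coprime; both are nonunits, since otherwise $I$ would be principal. The relations between $gf_1$ and $gf_2$ are the multiples of $(f_2,-f_1)$, so $0\to S\to S^2\to S\to R\to0$ is a minimal free resolution. The Auslander--Buchsbaum formula $\operatorname{depth}R=\dim S-\operatorname{pd}_SR$ gives $\operatorname{depth}R=d-1$.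

(3) For $i\ge2$, Lemma~\ref{lem:koszul}(b) and (F1) show that $\mathbf xA+\omega$ annihilates $\mathrm H_i(\mathbf x,R)$. If $f\in\mathbf xA$, then $R/\mathbf xR=B$, so $(\mathbf x):_R\mathfrak m$ is the image of $\mathbf xA+\sigma A\subseteq\mathbf xA+\omega$. This settles $i\ge2$, and (1) settles $i=1$.
\end{proof}

In part (1) the factor $s$, which multiplies $f$ into $\mathbf xA$, turns a socle element of $B/fB$ into a socle element of $B$. For $i\ge2$ there is no such factor, and nothing in the argument places the socle of $B/fB$ inside the image of $\omega$. A counterexample must have $f\notin\mathbf xA$ and $\operatorname{depth}R\le d-2$.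

\section{Two branches that agree modulo the parameters}\label{sec:branches}

By Lemma~\ref{lem:koszul}(c), a class in $\mathrm H_2(\mathbf x,R)$ is an element of $\omega$ that lies in $\mathbf xA$ but not in $\mathbf x\omega$. Such elements arise when $\omega$ is a direct sum of two ideals with the same image in $A/\mathbf xA$: take the difference of their generators. The smallest case is a pair of planes in four-space meeting in a point.

\begin{example}\label{ex:planes}
Let $S=k[[x,y,a,b]]$, $a'=a+x$, $b'=b+y$; then $a,a',b,b'$ is a regular system of parameters. Put $J=(a,b)$, $J'=(a',b')$, $A=S/(aa',bb')$ and $f=ab'-a'b=ay-bx$. The ideal $I=(aa',bb',f)$ lies in $J\cap J'$, has height $2$ and three linearly independent quadrics as generators, and $\mathbf x=x,y$ is a system of parameters of both $A$ and $R=S/I$.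

In $A$, the element $\delta=a'b'$ annihilates $J$ and $\delta'=ab$ annihilates $J'$, so both lie in $\omega=0:_Af$, and
\[
\delta-\delta'=ay+bx+xy\in\omega\cap\mathbf xA .
\]
Modulo the primes $(a,b')$ and $(a',b)$ of $A$ the element $f$ becomes $xy$ and $-xy$, which are nonzero, so $\omega\subseteq(a,b')\cap(a',b)\subseteq\mathfrak m^2$ and $\mathbf x\omega\subseteq\mathfrak m^3$. As the quadrics $a'b'-ab$, $aa'$, $bb'$ are linearly independent, $\delta-\delta'\notin\mathbf x\omega$, and $\mathrm H_2(\mathbf x,R)\ne0$. One can see this directly in $\mathrm H_2(\mathbf x,R)=0:_R(x,y)$. The element $z=ab'=a'b$ of $R$ is nonzero, because $aa',bb',ab',a'b$ are linearly independent, and $xz=a'(ab')-a(a'b)=0$, $yz=b'(a'b)-b(ab')=0$.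
\end{example}

In the example, $\delta$ is the determinant of the diagonal matrix that expresses $aa',bb'$ in terms of $a,b$. This is a general fact.

\begin{lemma}[Wiebe]\label{lem:wiebe}
Let $T$ be a local ring, let $\mathbf e=e_1,\dots,e_h$ and $\mathbf p=p_1,\dots,p_h$ be regular sequences with $e_i=\sum_j\lambda_{ij}p_j$, and put $A=T/(\mathbf e)$, $\delta=\det(\lambda_{ij})$. Then $0:_A(\mathbf p)=\delta A$ and $0:_A\delta=(\mathbf p)A$.
\end{lemma}

\begin{proof}
The Koszul complexes of $\mathbf e$ and $\mathbf p$ are free resolutions of $A$ and $T/(\mathbf p)$. The exterior powers of the map $T^h\to T^h$ given by $(\lambda_{ij})$ form a chain map lifting the surjection $\pi\colon A\to T/(\mathbf p)$, and in degree $h$ it is multiplication by $\delta$. Dualizing into $T$, we see that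
\[
\pi^*\colon\operatorname{Ext}^h_T(T/(\mathbf p),T)=T/(\mathbf p)\longrightarrow\operatorname{Ext}^h_T(A,T)=A
\]
sends $1$ to $\delta$. It is injective, since $\operatorname{Ext}^{h-1}_T((\mathbf p)/(\mathbf e),T)=0$ by (F4); this says $0:_A\delta=(\mathbf p)A$. By the naturality in (F4), $\pi^*$ is also identified with $\operatorname{Hom}_A(T/(\mathbf p),A)\to\operatorname{Hom}_A(A,A)=A$, whose image is $0:_A(\mathbf p)$. The two identifications of the target with $A$ differ by an $A$-linear automorphism of $A$, that is, by a unit, which preserves ideals. Hence $\delta A=0:_A(\mathbf p)$.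
\end{proof}

\begin{proposition}\label{prop:branches}
Let $(S,\mathfrak n)$ be a regular local ring of dimension $d+h$ with $d\geq2$, and let $e_1,\dots,e_h,x_1,\dots,x_d$ be a system of parameters of $S$. Let $f\in\mathfrak n$, $I=(\mathbf e,f)$, $A=S/(\mathbf e)$, $R=S/I$ and $\omega=0:_Af$. Let $J=(p_1,\dots,p_h)$ and $J'=(p_1',\dots,p_h')$ be proper ideals containing $I$ such that
\begin{enumerate}
\item[(i)] $J+(\mathbf x)=J'+(\mathbf x)$;
\item[(ii)] $\dim S/(J+J')\le d-2$;
\item[(iii)] $I_P=(J\cap J')_P$ for every prime $P\supseteq I$ with $\dim S/P=d$.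
\end{enumerate}
Then $\operatorname{ht}I=h$, $\mathbf x$ is a system of parameters of $R$, and
\[
\mathrm H_2(\mathbf x,R)\cong(\omega\cap\mathbf xA)/\mathbf x\omega\cong S/(J+(\mathbf x)).
\]
If $\delta,\delta'$ are determinants of matrices expressing $\mathbf e$ in terms of $\mathbf p$ and $\mathbf p'$, there is $\varepsilon\in A$ with $\delta-\varepsilon\delta'\in\mathbf xA$, and for any such $\varepsilon$ the class of $\delta-\varepsilon\delta'$ generates the middle module.
\end{proposition}

\begin{proof}
Since $J\supseteq(\mathbf e)$, the $d+h$ elements $\mathbf p,\mathbf x$ generate an $\mathfrak n$-primary ideal, so they form a regular sequence; the same holds for $\mathbf p',\mathbf x$ and $\mathbf e,\mathbf x$. Thus $A$ and $S/J$ are Cohen--Macaulay of dimension $d$. The surjections $A\to R\to S/J$ give $\dim R=d$, so $\operatorname{ht}I=h$, and $\mathbf x$ is a system of parameters of $A$ and of $R$. By Lemma~\ref{lem:wiebe},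
\[
0:_AJ=\delta A\cong S/J,\qquad 0:_AJ'=\delta'A\cong S/J'.
\]

\emph{The ideal $\omega$ sees only $J\cap J'$.} Since $f\in J\cap J'$, we have $0:_A(J\cap J')\subseteq\omega$. Conversely let $z\in\omega$. Then $zI=0$ in $A$, so multiplication by $z$ induces a map $(J\cap J')/I\to A$. By (iii) its source has dimension at most $d-1$, so its image is zero by (F2). Hence $\omega=0:_A(J\cap J')=\operatorname{Hom}_A(S/(J\cap J'),A)$.

\emph{The ideal $\omega$ splits.} Let $M=S/(J+J')$ and consider the exact sequence of $A$-modules
\[
0\to S/(J\cap J')\to S/J\oplus S/J'\to M\to0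
\]
with maps $s\mapsto(s,s)$ and $(s,s')\mapsto s-s'$. By (ii) and (F2), $\operatorname{Hom}_A(M,A)=\operatorname{Ext}^1_A(M,A)=0$. Applying $\operatorname{Hom}_A(-,A)$, we find that $(z,z')\mapsto z+z'$ is an isomorphism $\delta A\oplus\delta'A\to\omega$.

\emph{The two summands have the same image in $B=A/\mathbf xA$.} Let $C=S/(J+(\mathbf x))$. By (i) and the splitting, $\omega/\mathbf x\omega\cong C\oplus C$, with $(r,s)$ corresponding to $r\delta+s\delta'$. The images of $\mathbf e,\mathbf p,\mathbf p'$ in $S/(\mathbf x)$ are regular sequences by (F3), so Lemma~\ref{lem:wiebe} applies over $S/(\mathbf x)$. Since $JB=J'B$ by (i), it gives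
\[
\delta B=0:_BJB=0:_BJ'B=\delta'B,\qquad 0:_B\delta'=J'B=JB .
\]
So $\delta=\varepsilon\delta'$ in $B$ for some $\varepsilon$. The map $C\oplus C\to B$ sends $(r,s)$ to $(r\varepsilon+s)\delta'$, which vanishes exactly when $s=-r\varepsilon$ in $B/JB=C$. Its kernel is therefore the free $C$-module generated by $(1,-\varepsilon)$. Lemma~\ref{lem:koszul}(c) completes the proof.
\end{proof}

Hypothesis (ii) cannot be dropped: if $J=J'$ and (iii) holds, then $\omega=\delta A$, the map $\omega/\mathbf x\omega=C\to B$, $r\mapsto r\delta$, is injective, and $\mathrm H_2(\mathbf x,R)=0$.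

In Example~\ref{ex:planes}, (i) holds and $J+J'=\mathfrak n$. A prime $P\supseteq I$ with $\dim S/P=2$ is one of the four minimal primes of $A$ and contains $f$, so it is $J$ or $J'$; at $P=J$ the elements $a',b'$ are units, so $I_P=J_P=(J\cap J')_P$, and the case $P=J'$ is symmetric. Thus $\mathrm H_2(\mathbf x,R)\cong k$, which is annihilated by $\mathfrak m$, and the example does not answer the question. The branches must be thickened so that $C$ is larger.

\section{Proof of Theorem~\ref{thm:neg}}\label{sec:neg}

In the situation of Proposition~\ref{prop:branches} the annihilator of $\mathrm H_2(\mathbf x,R)$ in $S$ is $J+(\mathbf x)$. So we need an element $u$ with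
\begin{equation}\label{eq:goal}
u\mathfrak n\subseteq I+(\mathbf x),\qquad u\notin J+(\mathbf x).
\end{equation}
Such a $u$ maps to a generator of the socle of $C=S/(J+(\mathbf x))$, and the difficulty is that $\mathfrak n$ must multiply it into the smaller ideal $I+(\mathbf x)$.

\subsection*{How the equations are found}
Take $d=2$, $h=4$, $J=(t^4,\alpha,\beta,\gamma)$ with $\alpha=a^2$, $\beta=b^2$, $\gamma=c^2$, and $u=t^3abc$. We put $t^4$ into $I$, which takes care of $ut$, and look for $J'=(t^4,\alpha',\beta',\gamma')$ with $\alpha'=\alpha+\ell_1$, $\beta'=\beta+\ell_2$, $\gamma'=\gamma+\ell_3$ and $\ell_i\in(x,y)$. Three more generators $e_1,e_2,e_3$ will be taken from $JJ'$, and the last one is $f=G_1\alpha+G_2\beta+G_3\gamma$.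

Work modulo $x,y$. We need $ua=t^3bc\,\alpha$, $ub=t^3ac\,\beta$ and $uc=t^3ab\,\gamma$ to lie in $I$. The $e_i$ now lie in $J^2$, and $J/(J^2+(t^4))$ is free over $C$ with basis $\alpha,\beta,\gamma$. So to first order the three vectors $(t^3bc,0,0)$, $(0,t^3ac,0)$, $(0,0,t^3ab)$ of $C^3$ must be multiples of the single vector $G=(G_1,G_2,G_3)$. In $C$, where $t^4=a^2=b^2=c^2=0$, the choice $G=(t^2,tc,ab)$ works, with multipliers $tbc$, $t^2a$ and $t^3$. The error terms in $J^2$ turn out to be absorbed once $b^2c^2\in I+(x,y)$.

Now lift. To have $f\in J'$ we ask that $G_1\ell_1+G_2\ell_2+G_3\ell_3=0$, and the cross product $\ell=G\times v$ with any vector $v$ with entries in $(x,y)$ achieves this. For (ii) the radical of $J+J'$ must contain $x$ and $y$, which fails if the $G_i$ lie in $(t,a,b,c)$. So we perturb $G$ to $(t^2+x,tc+y,ab)$ and take $v=(0,x,y)$; modulo $t,a,b,c$ the vector $\ell$ is then $(y^2,-xy,x^2)$.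

\subsection*{The construction}
Let $d\geq2$, $h\ge4$, and name a regular system of parameters of $S$ as
\[
x,\,y,\,v_3,\dots,v_d,\quad t,\,a,\,b,\,c,\quad w_5,\dots,w_h .
\]
Put $\mathbf x=x,y,v_3,\dots,v_d$, $\alpha=a^2$, $\beta=b^2$, $\gamma=c^2$, and
\begin{gather*}
G_1=t^2+x,\qquad G_2=tc+y,\qquad G_3=ab,\\
\ell_1=yG_2-xG_3,\qquad \ell_2=-yG_1,\qquad \ell_3=xG_1,\\
\alpha'=\alpha+\ell_1,\qquad\beta'=\beta+\ell_2,\qquad\gamma'=\gamma+\ell_3 .
\end{gather*}
Then $G_1\ell_1+G_2\ell_2+G_3\ell_3=0$, so that
\begin{equation}\label{eq:f}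
f:=G_1\alpha+G_2\beta+G_3\gamma=G_1\alpha'+G_2\beta'+G_3\gamma'.
\end{equation}
With $j$ ranging over $5,\dots,h$, let
\begin{gather*}
e_1=\gamma\beta',\qquad e_2=\alpha\alpha',\qquad e_3=\beta\beta'+\gamma\gamma',\qquad
\mathbf e=t^4,e_1,e_2,e_3,w_5^2,\dots,w_h^2,\\
I=(\mathbf e,f),\qquad J=(t^4,\alpha,\beta,\gamma,w_j^2),\qquad J'=(t^4,\alpha',\beta',\gamma',w_j^2),\\
u=t^3abc\,w_5\cdots w_h .
\end{gather*}
By \eqref{eq:f}, $I\subseteq J\cap J'$. For $d=2$, $h=4$ the generators of $I$ are those displayed after Theorem~\ref{thm:neg}. Modulo $\mathbf x$,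
\begin{equation}\label{eq:modx}
e_1\equiv b^2c^2,\qquad e_2\equiv a^4,\qquad e_3\equiv b^4+c^4,\qquad f\equiv F:=t^2a^2+tcb^2+abc^2 .
\end{equation}

\subsection*{The hypotheses of Proposition~\ref{prop:branches}}
A prime containing $\mathbf e$ and $\mathbf x$ contains $t$, the $w_j$ and $a$; it contains one of $b,c$ because of $b^2c^2$, and then the other because of $b^4+c^4$. So the $d+h$ elements $\mathbf e,\mathbf x$ form a system of parameters of $S$. Hypothesis (i) holds because $\ell_i\in(x,y)$. The radical of $J+J'$ contains $t,a,b,c$, the $w_j$ and the $\ell_i$; modulo $t,a,b,c$ we have $\ell_1\equiv y^2$ and $\ell_3\equiv x^2$, so it contains $x,y$ as well. These are $h+2$ members of a regular system of parameters, which gives (ii).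

For (iii), let $P\supseteq I$ be a prime with $\dim S/P=d$. We show that exactly one of $J,J'$ lies in $P$ and that it agrees with $I$ at $P$. The image of $\mathbf x$ is a system of parameters of the $d$-dimensional domain $D=S/P$, so $x\neq0$ and $y\ne0$ in $D$. Also $t=w_j=0$ in $D$, so that there
\[
\alpha'=a^2+y^2-abx,\qquad\beta'=b^2-xy,\qquad\gamma'=c^2+x^2,
\]
and the vanishing of $e_1,e_2,e_3,f$ reads
\[
c^2\beta'=0,\qquad a^2\alpha'=0,\qquad b^2\beta'+c^2\gamma'=0,\qquad xa^2+yb^2+abc^2=0 .
\]

\emph{Case $c=0$ in $D$.} Then $b^2\beta'=0$ and $xa^2=-yb^2$. Suppose that $a\ne0$. Then $b\ne0$, so $\beta'=0$ and $b^2=xy$. Hence $xa^2=-xy^2$ and $a^2=-y^2$. Also $\alpha'=0$, which now reads $abx=0$, a contradiction. So $a=0$, then $yb^2=0$ and $b=0$. Thus $P$ contains the prime $(t,a,b,c,w_j)$, whose quotient has dimension $d$, and is equal to it. In $D$ we have $\alpha'=y^2\neq0$ and $\beta'=-xy\neq0$, so $\alpha',\beta'$ are units of $S_P$ and $J'_P=S_P$. From $e_2$ and $e_1$ we get $\alpha,\gamma\in I_P$, and then $\beta\beta'=e_3-\gamma\gamma'$ gives $\beta\in I_P$.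 Hence $I_P=J_P=(J\cap J')_P$.

\emph{Case $c\ne0$ in $D$.} Then $\beta'=0$, so $b^2=xy\ne0$. If $a=0$, the last equation gives $yb^2=0$, which is false. So $\alpha,\gamma$ are units of $S_P$ and $J_P=S_P$. From $e_2$ and $e_1$ we get $\alpha',\beta'\in I_P$, and then $\gamma\gamma'=e_3-\beta\beta'$ gives $\gamma'\in I_P$. Hence $I_P=J'_P=(J\cap J')_P$.

Proposition~\ref{prop:branches} now shows that $\operatorname{ht}I=h$, that $\mathbf x$ is a system of parameters of $R=S/I$, and that $\mathrm H_2(\mathbf x,R)\cong S/(J+(\mathbf x))$.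

\subsection*{Minimal generation}
By Nakayama's lemma, the $h+1$ generators of $I$ are minimal if every relation among them has coefficients in $\mathfrak n$. Reduce a relation modulo $\mathbf x$: in the regular local ring $\bar S=S/(\mathbf x)$, with maximal ideal $\bar{\mathfrak n}$, we get $\sum\mu_jw_j^2+\sum_{i=1}^5\lambda_iq_i=0$, where the $q_i$ are $t^4$ and the four quartics in \eqref{eq:modx}. The associated graded ring of a regular local ring is the polynomial ring over the residue field on the initial forms of a regular system of parameters. Since $\sum\mu_jw_j^2\in\bar{\mathfrak n}^4$ and the forms $w_j^2$ are linearly independent, all $\mu_j$ are nonunits. In $\bar S/(w_j)$ the relation becomes $\sum\lambda_iq_i=0$. No monomial occurs in two of the forms $q_i$, so they are linearly independent and all $\lambda_i$ are nonunits. Thus $R$ is an almost complete intersection.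

\subsection*{The element $u$}
We verify \eqref{eq:goal}. The ideal $J+(\mathbf x)$ is generated by $\mathbf x,t^4,a^2,b^2,c^2,w_j^2$, so $u\notin J+(\mathbf x)$ by (F3). Next, $ut\in(t^4)$ and $uw_j\in(w_j^2)$. For the products with $a,b,c$ it suffices to treat $t^3abc$, and the multipliers found above give
\begin{align*}
t^3abc\cdot a&=tbc\,F-t^2b^3c^2-tab^2c^3,\\
t^3abc\cdot b&=t^2a\,F-t^4a^3-t^2a^2bc^2,\\
t^3abc\cdot c&=t^3F-t^5a^2-t^4b^2c .
\end{align*}
By \eqref{eq:modx}, $F$, $t^4$ and $b^2c^2$ lie in $I+(\mathbf x)$. Every term on the right is a multiple of one of them, except $t^2a^2bc^2$, and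
\[
t^2a^2bc^2=bc^2F-tb^3c^3-ab^2c^4\in I+(\mathbf x).
\]
So $u\mathfrak n\subseteq I+(\mathbf x)$, that is, $u\in(\mathbf x):\mathfrak m$ in $R$, while $u$ does not annihilate $\mathrm H_2(\mathbf x,R)\cong S/(J+(\mathbf x))$. No step divides by an integer or uses a coefficient field. This proves Theorem~\ref{thm:neg}. \qed

\subsection*{An explicit class}
The matrices expressing $e_1,e_2,e_3$ in terms of $\alpha,\beta,\gamma$ and of $\alpha',\beta',\gamma'$ are
\[
\begin{pmatrix}0&0&\beta'\\ \alpha'&0&0\\ 0&\beta'&\gamma'\end{pmatrix}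
\qquad\text{and}\qquad
\begin{pmatrix}0&\gamma&0\\ \alpha&0&0\\ 0&\beta&\gamma\end{pmatrix},
\]
and $t^4,w_j^2$ contribute identity blocks. So $\delta=\alpha'\beta'^2$ and $\delta'=-\alpha\gamma^2$. Modulo $(x,y)$ we have $\delta-\delta'\equiv\alpha(\beta^2+\gamma^2)\equiv\alpha e_3$, so $\varepsilon=1$ is allowed in Proposition~\ref{prop:branches}. Thus, in $A=S/(\mathbf e)$, the element $\theta=\alpha'\beta'^2+\alpha\gamma^2$ lies in $\omega\cap\mathbf xA$ and $u\theta\notin\mathbf x\omega$.

\begin{remark}\label{rem:explicit}
For $d=2$ we have $\mathrm H_2(\mathbf x,R)=0:_R(x,y)$, and $z=-G_1G_2G_3\gamma\gamma'$ is an element of it with $uz\ne0$. To see this, compute in $A$, where $\alpha\alpha'=\gamma\beta'=0$ and $\beta\beta'=-\gamma\gamma'$; hence $\gamma^2\gamma'=-\beta\gamma\beta'=0$ and $\gamma\gamma'^2=\ell_3\gamma\gamma'$. The two expressions \eqref{eq:f} for $f$ give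
\[
f\gamma\gamma'=(G_1\alpha'+G_3\ell_3)\gamma\gamma',\qquad f\alpha\gamma=G_3\alpha\gamma\gamma',\qquad f\alpha'\beta'=G_2\alpha'\beta\beta'=-G_2\alpha'\gamma\gamma'.
\]
Put $a_1=-(G_2\gamma\gamma'+G_1\alpha'\beta')$ and $a_2=G_1\alpha\gamma-G_3\gamma\gamma'$. Then
\begin{align*}
fa_1&=-G_2G_3\ell_3\gamma\gamma'=xz,\\
fa_2&=-G_3(G_1\ell_1+G_3\ell_3)\gamma\gamma'=G_2G_3\ell_2\gamma\gamma'=yz,
\end{align*}
so $xz=yz=0$ in $R$. Moreover $\alpha'\beta'^2=-\alpha'\gamma\gamma'+\ell_2\alpha'\beta'$ and $\alpha\gamma^2=\alpha\gamma\gamma'-\ell_3\alpha\gamma$, so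
\[
\theta=-\ell_1\gamma\gamma'+\ell_2\alpha'\beta'-\ell_3\alpha\gamma=a_1y-a_2x .
\]
If $uz=fs$ for some $s\in A$, then $f$ annihilates $ua_1-sx$ and $ua_2-sy$, so $u\theta=(ua_1-sx)y-(ua_2-sy)x\in(x,y)\omega$, which is false. Hence $uz\ne0$ in $R$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Andre}
Andr\'e, \emph{La conjecture du facteur direct}, Publ. IH\'ES, 2018.

\bibitem{Hochster}
Hochster, 1973.

\bibitem{Kaplansky}
Kaplansky, \emph{Commutative Rings}.

\bibitem{Tavanfar}
Ehsan Tavanfar, \emph{Annihilators of Koszul Homologies and Almost Complete Intersections}, arXiv:1702.01111 (2017).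

\end{thebibliography}
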